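# Sections of $\lfloor mD\rfloor+A$ and volumes of $D+tA$: two numerical dimensions that coincide

## Equality of the two growth rates

Throughout, $k$ is an algebraically closed field of any characteristic, $X$ is a normal projective variety over $k$, and $n=\dim X\ge 1$. We write $h^0(X,B)$, or $h^0(B)$, for the dimension of the space of sections of an $\mathbb R$-divisor $B$. Volumes and the four numerical dimensions $\kappa^{\mathbb R}$ are defined in the next section.

**Theorem B.** Let $D$ be an $\mathbb R$-Cartier $\mathbb R$-divisor on $X$ and let $\ell\in\mathbb R$. Then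
$$\limsup_{m\to\infty}\frac{h^0(\lfloor mD\rfloor+A)}{m^\ell}>0\ \text{ for some ample Cartier } A$$
if and only if
$$\limsup_{t\to0^+}\frac{\operatorname{vol}(D+tA)}{t^{\,n-\ell}}>0\ \text{ for some ample Cartier } A.$$
The same holds with $\liminf$ in both places. Hence
$$\kappa^{\mathbb R}_{\sigma,\sup}(X,D)=\kappa^{\mathbb R}_{\mathrm{vol},\sup}(X,D),\qquad \kappa^{\mathbb R}_{\sigma,\inf}(X,D)=\kappa^{\mathbb R}_{\mathrm{vol},\inf}(X,D).$$

Theorem B is deduced from a statement in which no limit over $m$ or $t$ remains.

**Theorem A.** Let $D$ be an $\mathbb R$-Cartier $\mathbb R$-divisor on $X$. For every ample Cartier divisor $A$ there is an ample Cartier divisor $A'$ such that for all integers $m\ge1$ and all real $t\in[\frac1{m+1},\frac1m]$: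

- (i) $\ h^0(\lfloor mD\rfloor+A)\le m^n\operatorname{vol}(D+tA')$,
- (ii) $\ m^n\operatorname{vol}(D+tA)\le (n!)^2\,h^0(\lfloor mD\rfloor+A')$.

The question comes from Chen Jiang and Long Wang, "On numerical dimensions of Calabi–Yau varieties", arXiv:2208.00654 (2022): if $D$ is pseudo-effective, do the two equalities hold? Theorem B says that they do, for every normal projective $X$ and every pseudo-effective $\mathbb R$-Cartier $D$. Pseudo-effectivity is not needed. (If $n=0$, then $X$ is a point and $D=0$. All the $h^0$ and all the volumes are $1$, and all four invariants are $0$.)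

In plain words, there are two ways to measure how positive a divisor $D$ on the boundary of positivity is. One takes a large multiple $mD$, adds a fixed ample divisor and counts sections. The other moves $D$ slightly into the ample direction, to $D+tA$, and asks how fast the volume dies as $t\to0$. The first uses one space of sections for each $m$. The second is, for each $t$, already a limit over all multiples. The theorem says that the two measurements see the same exponent.

## $\mathbb R$-divisors, their sections, and the four invariants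

An $\mathbb R$-divisor is a finite real combination $B=\sum b_\Gamma\Gamma$ of prime divisors, and $\lfloor B\rfloor$, $\lceil B\rceil$ are obtained by rounding each coefficient. We write $B\le B'$ if $B'-B$ has nonnegative coefficients. $B$ is **$\mathbb R$-Cartier** if it is a real combination of Cartier divisors. For instance, on the quadric cone $xy=z^2$ the line $\Gamma=\{x=z=0\}$ satisfies $\operatorname{div}(x)=2\Gamma$, because $z$ is a uniformizer at the generic point of $\Gamma$ and $x=z^2/y$ there. So $\Gamma=\frac12\operatorname{div}(x)$ is $\mathbb R$-Cartier.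

Put $K=k(X)$ and
$$H^0(X,B)=\{f\in K^*:\operatorname{div}f+B\ge0\}\cup\{0\},\qquad h^0(B)=\dim_kH^0(X,B).$$
Since $\operatorname{div} f$ is integral, $H^0(B)=H^0(\lfloor B\rfloor)$. For example, $h^0(\mathbb P^1,\frac m2\cdot pt)=\lfloor m/2\rfloor+1$. Four rules will be used constantly:

- $B\le B'$ implies $H^0(B)\subset H^0(B')$.
- $H^0(B)\cdot H^0(B')\subset H^0(B+B')$.
- If $0\ne g\in H^0(B')$, multiplication by $g$ embeds $H^0(B)$ in $H^0(B+B')$.
- $h^0(B)$ depends only on $B$ up to linear equivalence, and $h^0(\lfloor mD\rfloor+A)=h^0(mD+A)$ when $A$ is integral.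

**Definition (volume).** $\displaystyle\operatorname{vol}(B)=\limsup_{j\to\infty}\frac{h^0(X,\lfloor jB\rfloor)}{j^n/n!}=\limsup_{j\to\infty}\frac{n!\,h^0(jB)}{j^n}.$

We use the volume exactly as defined. The proofs of Theorems A and B need no further property of it. By the first rule, if $t>0$ and $A\le A'$, then $\operatorname{vol}(D+tA)\le\operatorname{vol}(D+tA')$.

**Definition (numerical dimensions).** $\kappa^{\mathbb R}_\sigma(X,D)=\kappa^{\mathbb R}_{\sigma,\sup}(X,D)$ is the supremum of the real $\ell$ such that $\limsup_{m\to\infty}h^0(\lfloor mD\rfloor+A)/m^\ell>0$ for some ample Cartier divisor $A$. $\kappa^{\mathbb R}_{\mathrm{vol},\sup}(X,D)$ is the supremum of the real $\ell$ such that $\limsup_{t\to0^+}\operatorname{vol}(D+tA)/t^{\,n-\ell}>0$ for some ample Cartier divisor $A$. If there is no such $\ell$, the value is $-\infty$. Replacing $\limsup$ by $\liminf$ defines $\kappa^{\mathbb R}_{\sigma,\inf}$ and $\kappa^{\mathbb R}_{\mathrm{vol},\inf}$.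

A divisor is **pseudo-effective** if its numerical class is a limit of classes of effective $\mathbb R$-Cartier divisors.

## Curves, a quadric surface, and an exceptional curve

**Curves.** Let $X$ be a smooth curve of genus $g$ and $d=\deg D$. If $d>0$, then $h^0(\lfloor mD\rfloor+A)=md+O(1)$ and $\operatorname{vol}(D+tA)=d+t\deg A\to d$, so all invariants are $1$. If $d<0$, both quantities vanish for large $m$ and small $t$, and all invariants are $-\infty$. Let $d=0$, for instance $D=\sqrt2\,p-\sqrt2\,q$ with $p\neq q$. If $D$ has $s$ points in its support, then $-s\le\deg\lfloor mD\rfloor\le0$. So $h^0(\lfloor mD\rfloor+A)$ is bounded, and it is at least $\deg A-s+1-g>0$ when $\deg A$ is large. On the other side, $\operatorname{vol}(D+tA)=t\deg A$ and $n=1$, so the ratio is $t\deg A/t^{1-\ell}=t^{\ell}\deg A$. All invariants are $0$.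

**A quadric surface.** Let $X=\mathbb P^1\times\mathbb P^1$ with rulings $F,G$, where $F$ has class $(1,0)$. Let $D=F$ and $A=aF+bG$ with $a,b\ge1$. Then
$$h^0(mD+A)=(m+a+1)(b+1),\qquad \operatorname{vol}(D+tA)=2(1+ta)\,tb,$$
the second because $h^0$ of type $(\lfloor j\alpha\rfloor,\lfloor j\beta\rfloor)$ is $j^2\alpha\beta+O(j)$. One grows like $m^1$, the other like $t^{2-1}$, so all invariants are $1$. This example also shows that **in (i) we may not take $A'=A$**. For $a=b=1$ and $t=\frac1m$, $h^0(mD+A)=2(m+2)$, while $m^2\operatorname{vol}(D+\frac1mA)=2(m+1)$.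

**An exceptional curve.** Let $X$ be the blow-up of $\mathbb P^2$ at a point, $E$ the exceptional curve, and $L$ the pullback of a line not through the point. Put $D=E$ and $A=2L-E$, which is ample. Since $h^0(aL+bE)=h^0(\mathbb P^2,\mathcal O(a))$ for $b\ge0$, we get $h^0(mE+A)=h^0(2L+(m-1)E)=6$ for all $m\ge1$. For $0<t<1$ we have $E+tA=2tL+(1-t)E$, hence $\operatorname{vol}(E+tA)=(2t)^2=4t^2$. The exponents are $m^0$ and $t^{2-0}$. The same computation with $A=aL-bE$ gives the same exponents, so all invariants are $0$.

(In the two surface examples a different divisor in the class of $A$ changes the round-downs by a bounded amount, which does not affect the leading terms.)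

## The substitution $m=\lfloor 1/t\rfloor$: Theorem A implies Theorem B

*Purpose: to reduce everything to the uniform inequalities (i) and (ii).*

Let $t\in(0,1]$ and $m=\lfloor1/t\rfloor$. Then $t\in(\frac1{m+1},\frac1m]$ and $1/t\in[m,m+1)\subset[m,2m)$. With $c=2^{|n-\ell|}$ this gives
$$c^{-1}m^{n-\ell}\le t^{-(n-\ell)}\le c\,m^{n-\ell}.$$
Given $A$, take $A'$ from Theorem A. Multiplying (i) and (ii) by $m^{-n}t^{-(n-\ell)}$,
$$\frac{\operatorname{vol}(D+tA')}{t^{n-\ell}}\ge c^{-1}\,\frac{h^0(\lfloor mD\rfloor+A)}{m^\ell},\qquad \frac{\operatorname{vol}(D+tA)}{t^{n-\ell}}\le c\,(n!)^2\,\frac{h^0(\lfloor mD\rfloor+A')}{m^\ell}. \tag{1}$$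
As $t\to0^+$ we have $m\to\infty$, and every $m$ occurs, at $t=1/m$. So the first inequality in (1) gives $\limsup_t\ge c^{-1}\limsup_m$ (restrict to $t=1/m$) and $\liminf_t\ge c^{-1}\liminf_m$ (because $m\to\infty$). The second gives $\limsup_t\le c(n!)^2\limsup_m$ (because $m\to\infty$) and $\liminf_t\le c(n!)^2\liminf_m$ (restrict to $t=1/m$). Therefore positivity on the section side for $A$ implies positivity on the volume side for $A'$, and conversely, for $\limsup$ and for $\liminf$. The sets of admissible $\ell$ agree, hence so do their suprema. $\square$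

## One divisor against all its multiples, and where Riemann–Roch stops

Take $t=\frac1m$ and put $G=mD+A$. By definition
$$m^n\operatorname{vol}\left(D+\tfrac1mA\right)=\limsup_{j\to\infty}\frac{n!\,h^0(\frac jmG)}{(j/m)^n}.$$
So Theorem A compares the single number $h^0(G)$ with the growth of $h^0(sG)$ for $s=j/m\to\infty$, where $G=G_m$ moves with $m$. We may add ample divisors, but they must not depend on $m$.

Some correction is needed in each direction, already for one divisor $G$ on a curve. If $G=0$, then $h^0(G)=1$ but $\operatorname{vol}(G)=0$. On a curve of genus $2$, the effective classes in the $2$-dimensional $\operatorname{Pic}^1$ form a curve, so there is $G$ of degree $1$ with $h^0(G)=0$ but $\operatorname{vol}(G)=1$.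

The sensible first attempt is Riemann–Roch. If $D$ is Cartier and the higher cohomology of $mD+A$ vanishes for all large $m$, then $h^0(mD+A)=\chi(mD+A)$ is a polynomial in $m$ whose coefficients can be compared with intersection numbers. This is what happens on $\mathbb P^1\times\mathbb P^1$. It stops at the exceptional curve. There $K_X=-3L+E$, and Riemann–Roch gives
$$\chi(mE+A)=1+\tfrac12\,(2L+(m-1)E)\cdot(5L+(m-2)E)=6-\tfrac12(m-1)(m-2)\to-\infty,$$
while $h^0(mE+A)=6$. The higher cohomology is unbounded and $\chi$ says nothing about $h^0$. Asymptotic Riemann–Roch for each fixed $G_m$ does not help either, because "for $j$ large" would depend on $m$.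

So we work with sections directly. Going **up**, from $G$ to its multiples, means multiplying sections, and this gives (i). Going **down**, from $qG$ to $G$, means taking $q$-th roots of sections, which is impossible literally. In characteristic $p$ with $q=p^e$ there is an operator that does it up to a twist by $K_X$ and a fixed ample divisor, and this gives (ii). Characteristic $0$ follows by reduction modulo $p$.

**Lemma 1.** For every Weil divisor $W$ on $X$ there is an effective very ample Cartier divisor $P$ with $P\ge W$.

*Proof.* Enlarging $W$, assume $W\ge0$. Let $H_0$ be ample. For $j\gg0$ the divisor $jH_0$ is very ample and, by Serre, $\mathcal O_X(-W)\otimes\mathcal O_X(jH_0)$ has a nonzero section $f$, that is, $\operatorname{div}f+jH_0-W\ge0$. Put $P=jH_0+\operatorname{div}f$. It is Cartier, linearly equivalent to $jH_0$, and $P\ge W\ge0$. $\square$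

In particular, if $B\le P$ then $h^0(jB)\le h^0(jP)=O(j^n)$, so all the $h^0$ and all volumes are finite.

## Multiplying sections: Hopf's lemma and varieties of small degree

*Purpose of this section: to bound the growth of $h^0(i(B+H))$ below by the single number $h^0(B)$.*

The products of elements of $V=H^0(B)$ alone are not enough. On $\mathbb P^1\times\mathbb P^1$ with $B=mF$, the $i$-fold products span a space of dimension $mi+1$, which is linear in $i$, though $n=2$. Multiplying $V$ once by the sections of a very ample $H$ makes the image $n$-dimensional. The number $h^0(B)$ then survives as a lower bound for a degree, by the following classical fact (Hartshorne, Ex. I.7.8; Griffiths–Harris, p. 173). We include a proof.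

**Lemma 2.** Let $S=\bigoplus_{i\ge0}S_i$ be a graded domain with $S_0=k$, generated by $S_1$, with $\dim S_1=r<\infty$. Let $Z=\operatorname{Proj}S\subset\mathbb P^{r-1}$ and $n=\dim Z$. Then $\deg Z\ge r-n$.

*Proof.* Induction on the codimension $r-1-n$. If it is $0$, then $S$ is the polynomial ring, $Z=\mathbb P^n$, and $\deg Z=1=r-n$.

Let $r-1>n$. Choose a smooth closed point $z\in Z$ and $x\in S_1$ with $x(z)\ne0$. Let $S'_1=\{s\in S_1:s(z)=0\}$, of dimension $r-1$, and let $S'\subset S$ be the subalgebra it generates. Then $S=S'[x]$. Let $\mathfrak m$ be the maximal ideal of $\mathcal O_{Z,z}$. It is generated by the elements $s/x$ with $s\in S_1'$. Put $Z'=\operatorname{Proj}S'\subset\mathbb P^{r-2}$.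

We claim $\dim Z'=n$. The transcendence degree of $S$ over $k$ is $n+1$, so that of $S'$ is $n$ or $n+1$. Suppose it is $n$. Then $x$ is transcendental over $\operatorname{Frac}S'$, so $S=S'[x]$ is a polynomial ring over $S'$. Setting $x=1$ identifies $\mathcal O_{Z,z}$ with the localization of $S'$ at $S'_+$. Hence $\mathfrak m/\mathfrak m^2\cong S'_+/(S'_+)^2=S'_1$ has dimension $r-1$. Smoothness of $z$ forces $r-1=n$, a contradiction.

Now compare Hilbert functions. The map $S_i\to\mathcal O_{Z,z}/\mathfrak m^i$, $s\mapsto s/x^i$, is surjective, because monomials of degree $\le i-1$ in the elements $s/x$, $s\in S_1'$, span the target and each is of the form $s'/x^i$ with $s'\in S_i$. It kills $S'_i$, since an element of $S'_i$ goes to a sum of products of $i$ elements of $\mathfrak m$. As $z$ is smooth, $\dim S_i-\dim S'_i\ge\dim\mathcal O_{Z,z}/\mathfrak m^i=\binom{n+i-1}{n}$. Divide by $i^n/n!$ and let $i\to\infty$: $\deg Z-\deg Z'\ge1$. By induction $\deg Z'\ge(r-1)-n$, so $\deg Z\ge r-n$. $\square$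

**Lemma 3.** Let $B$ be an $\mathbb R$-divisor and $H$ a very ample Cartier divisor on $X$. Then
$$\liminf_{i\to\infty}\frac{n!\,h^0(i(B+H))}{i^n}\ \ge\ h^0(B).$$

*Proof.* Let $V=H^0(B)$ and $h=\dim V$; assume $h>0$. Let $R=H^0(H)$. The sections in $R$ embed $X$ in $\mathbb P^{\dim R-1}$, so $\dim R\ge n+1$. Let $W\subset H^0(B+H)$ be the span of all products $v\rho$ with $v\in V$, $\rho\in R$, and $r=\dim W$.

**Step 1: Hopf's lemma, to see that $W$ is large.** We show $r\ge\dim V+\dim R-1\ge h+n$. Let $N=\ker(V\otimes R\to K)$. If $v,\rho\ne0$, then $v\rho\neq0$ because $K$ is a field. So $\mathbb P(N)$ is disjoint from the Segre variety $\mathbb P(V)\times\mathbb P(R)\subset\mathbb P(V\otimes R)$. Over an algebraically closed field, disjoint closed subvarieties of a projective space have dimensions adding up to less than the dimension of that space. Hence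
$$(\dim N-1)+(\dim V+\dim R-2)<\dim V\dim R-1$$
(if $N=0$ this also holds, since $\dim V\dim R\ge\dim V+\dim R-1$). Since $r=\dim V\dim R-\dim N$, we get $r>\dim V+\dim R-2$.

**Step 2: a projective variety, to turn $\dim W$ into a degree.** Let $W^i$ be the span of all products of $i$ elements of $W$, with $W^0=k$. Then $W^i\subset H^0(i(B+H))$. The graded domain $S=\bigoplus_iW^iT^i\subset K[T]$ is generated in degree $1$, and $\dim S_1=r$. It is the homogeneous coordinate ring of an integral nondegenerate $Z\subset\mathbb P^{r-1}$. The field $k(Z)$ consists of the degree-$0$ fractions of $S$, so $k(Z)\subset K$. It contains $(v\rho)/(v\rho')=\rho/\rho'$ for $0\ne v\in V$ and nonzero $\rho,\rho'\in R$. These generate $K$, because $H$ is very ample. So $k(Z)=K$ and $\dim Z=n$.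

**Step 3: conclusion.** By Lemma 2 and Step 1, $\deg Z\ge r-n\ge h$. Since $\dim W^i$ is the Hilbert function of $Z$, we have $n!\,h^0(i(B+H))/i^n\ge n!\dim W^i/i^n\to\deg Z\ge h$. $\square$

On $\mathbb P^1$ with $\deg B=d\ge0$ and $\deg H=1$, the space $W$ is all of $H^0(\mathcal O(d+1))$, of dimension $(d+1)+2-1$, and $\operatorname{vol}(B+H)=d+1=h^0(B)$. Every inequality in the proof is then an equality.

## Proof of inequality (i)

*Purpose: to apply Lemma 3 to $mD+P$ with $P$ independent of $m$.*

Let $A$ be ample Cartier. By Lemma 1 fix an effective very ample Cartier $P\ge A$, and put $A'=4P$. Lemma 3 with $B=mD+P$ and $H=P$ gives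
$$\liminf_{i\to\infty}\frac{n!\,h^0(i(mD+2P))}{i^n}\ge h^0(mD+P)\ge h^0(mD+A).$$
Let $t\in[\frac1{m+1},\frac1m]$. Then $tm\ge\frac m{m+1}\ge\frac12$, so $tmA'\ge2P$ and $im(D+tA')=i(mD+tmA')\ge i(mD+2P)$. Using only the multiples $j=im$ in the volume,
$$\operatorname{vol}(D+tA')\ge\limsup_{i\to\infty}\frac{n!\,h^0(im(D+tA'))}{(im)^n}\ge\frac1{m^n}\liminf_{i\to\infty}\frac{n!\,h^0(i(mD+2P))}{i^n}\ge\frac{h^0(mD+A)}{m^n},$$
and $h^0(mD+A)=h^0(\lfloor mD\rfloor+A)$. $\square$

## Taking $q$-th roots of sections with the Cartier operator

*Purpose of this section: in characteristic $p$ and for $q=p^e$, to bound $h^0(qB)$ above by $q^n$ times the dimension of one space that does not depend on $q$.*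

Suppose $\operatorname{char}k=p>0$. Let $\Omega=\Omega^n_{K/k}$, a one-dimensional $K$-space, and let $U\subset X$ be the smooth locus, whose complement has codimension $\ge2$. For an $\mathbb R$-divisor $E$ put
$$\Omega(E)=\{\eta\in\Omega\setminus0:\operatorname{div}\eta+E\ge0\}\cup\{0\}\ \cong\ H^0(X,K_X+E),$$
the isomorphism being division by a fixed nonzero form with divisor $K_X$. The Cartier operator (P. Cartier 1957; Brion–Kumar, *Frobenius Splitting Methods*, §1.3) is an additive map $C:\Omega\to\Omega$ with the following properties.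

- It sends forms regular on an open subset of $U$ to forms regular there.
- $C(f^p\eta)=f\,C(\eta)$ for $f\in K$.
- It kills exact forms.
- For local coordinates $y=(y_1,\dots,y_n)$ and $dy=dy_1\wedge\dots\wedge dy_n$, it satisfies $C((y_1\cdots y_n)^{p-1}dy)=dy$.

Put $q=p^e$ and $T=C^e$, so $T(f^q\eta)=f\,T(\eta)$.

In one variable with $p=q=3$: $T(y^5dy)=T((y)^3y^2dy)=y\,dy$, but $y^4dy=d(y^5/5)$ gives $T(y^4dy)=0$. So $T$ divides exponents by $q$ only in one residue class and kills everything else. To use it on $y^4$, first multiply by $y$. In general we multiply each section by its own monomial, chosen so that the *leading* exponent falls in the good residue class, and then count leading exponents instead of using linear algebra.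

**Lemma 4.** Suppose $\operatorname{char}k=p>0$ and let $H$ be a very ample Cartier divisor on $X$. For all $e\gg0$ (depending only on $X,H$), with $q=p^e$, and for every $\mathbb R$-divisor $B$ on $X$:
$$h^0\big(K_X+\lceil B\rceil+(n+1)H\big)\ \ge\ q^{-n}\,h^0(qB).$$

*Proof.*

**Step 1: poles, to control where $T(\eta)$ lives.** We show $T(\Omega(qE))\subset\Omega(\lceil E\rceil)$ for every $\mathbb R$-divisor $E$. Let $\Gamma$ be a prime divisor, $b$ its coefficient in $E$, and $g$ a uniformizer at its generic point, which lies in $U$. If $0\neq\eta\in\Omega(qE)$, then $\operatorname{ord}_\Gamma\eta\ge-qb\ge-q\lceil b\rceil$, so $g^{q\lceil b\rceil}\eta$ is regular at the generic point of $\Gamma$. Hence so is $T(g^{q\lceil b\rceil}\eta)=g^{\lceil b\rceil}T(\eta)$. This holds for all $\Gamma$.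

**Step 2: the effect of $T$ on power series.** Let $x\in U$ be a closed point with regular parameters $y_1,\dots,y_n$, and write $\mathbf 1=(1,\dots,1)$. Let $\beta\in\{0,\dots,p-1\}^n$ with $\beta_i\ne p-1$ for some $i$. Then $\beta_i+1$ is invertible in $k$, and $y^\beta dy$ is, up to sign, $d$ of
$$\frac{y_i^{\beta_i+1}}{\beta_i+1}\prod_{l\ne i}y_l^{\beta_l}\ dy_1\wedge\dots\wedge\widehat{dy_i}\wedge\dots\wedge dy_n,$$
so $C(y^\beta dy)=0$. Writing $\alpha=p\gamma+\beta$ we get $C(y^\alpha dy)=y^\gamma C(y^\beta dy)$. This is $0$ unless $\beta=(p-1)\mathbf 1$, and then it is $y^{\gamma}dy$ with $\gamma+\mathbf 1=(\alpha+\mathbf 1)/p$. Iterating,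
$$T(y^\alpha dy)=\begin{cases}y^{(\alpha+\mathbf 1)/q-\mathbf 1}\,dy&\text{if }\alpha\equiv-\mathbf 1\pmod q\text{ coordinatewise},\\0&\text{otherwise.}\end{cases}$$
For $c\in k$ we have $T(cy^\alpha dy)=c^{1/q}T(y^\alpha dy)$.

To pass to power series we need continuity. Let $M\ge1$. A monomial $y^\alpha$ with $|\alpha|\ge nqM$ has some $\alpha_i\ge qM$, so $\mathfrak m_x^{nqM}$ lies in the ideal generated by the $(y_i^M)^q$. As $T(g\,(y_i^{M})^q\,dy)=y_i^M\,T(g\,dy)$ and $T(\mathcal O_xdy)\subset\mathcal O_xdy$, we get $T(\mathfrak m_x^{nqM}dy)\subset\mathfrak m_x^Mdy$.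

Let $f\in\mathcal O_x$ have expansion $\sum c_\alpha y^\alpha$ in $\widehat{\mathcal O}_x=k[[y]]$, and let $T(f\,dy)=f'dy$ with $f'\in\mathcal O_x$. Then
$$\text{the coefficient of }y^\gamma\text{ in }f'\text{ is }c_{q\gamma+(q-1)\mathbf 1}^{1/q}. \tag{2}$$
Indeed, given $\gamma$ choose $M>|\gamma|$ and write $f=\sum_{|\alpha|<nqM}c_\alpha y^\alpha+f_1$ with $f_1\in\mathfrak m_x^{nqM}$. Modulo $\mathfrak m_x^M$ only the finite sum contributes to $f'$. The index $q\gamma+(q-1)\mathbf 1$ occurs in it, since $|q\gamma+(q-1)\mathbf 1|\le q(M-1)+n(q-1)=nqM-q(n-1)(M-1)-n<nqM$.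

**Step 3: leading exponents, to count.** For $0\ne f\in\mathcal O_x$ let $\nu(f)$ be the lexicographically smallest exponent with nonzero coefficient; it exists because lex is a well-order on $\mathbb N^n$. Lex is compatible with addition, so $\nu(fg)=\nu(f)+\nu(g)$. The map $\gamma\mapsto q\gamma+(q-1)\mathbf 1$ preserves lex order, so (2) gives
$$\nu(f)=qc+(q-1)\mathbf 1\ \Longrightarrow\ f'\ne0,\ \ \nu(f')=c. \tag{3}$$
In fact the coefficient of $y^c$ in $f'$ is nonzero, and for $\gamma<c$ the coefficient of $y^\gamma$ comes from an exponent smaller than $\nu(f)$. Moreover, for every finite-dimensional subspace $V\subset\mathcal O_x$,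
$$\#\,\nu(V\setminus0)=\dim V. \tag{4}$$
Elements with distinct values of $\nu$ are linearly independent, so there are finitely many values. Each graded piece $\{\nu\ge a\}/\{\nu>a\}$ of the $\nu$-filtration on $V$ has dimension $\le1$, being detected by the coefficient of $y^a$, and it has dimension $1$ exactly when $a$ is a value.

**Step 4: choices at a general point.** Choose a closed point $x\in U\setminus\operatorname{Supp}B$. Replacing $H$ by a linearly equivalent divisor does not change the left side of the lemma. So assume that $H$ is a hyperplane section not containing $x$. Then $H\ge0$, and $H^0(H)\subset\mathcal O_x$. The functions in $H^0(H)$ embed the affine variety $X\setminus H$ in an affine space, and $H^0(H)$ contains the constants. Subtracting values at $x$, we find functions in $H^0(H)$ that generate $\mathfrak m_x$. So there are $y_1,\dots,y_n\in H^0(H)$ that are regular parameters at $x$.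

By Serre there is $j_0$, depending only on $X$ and the class of $H$, such that $\mathcal O_X(K_X)\otimes\mathcal O(jH)$ is globally generated for $j\ge j_0$. Let $q=p^e\ge j_0$. As $x\in U$ and $x\notin H$, there is $w\in\Omega(qH)$ with $w=u\,dy$ and $u\in\mathcal O_x^*$.

**Step 5: conclusion.** Let $V=H^0(qB)$. Since $x\notin\operatorname{Supp}B$, we have $V\subset\mathcal O_x$. Let $0\ne f\in V$ and write $\nu(f)=a=qc+\rho$ with $\rho\in\{0,\dots,q-1\}^n$. Put $b=(q-1)\mathbf 1-\rho$, which has nonnegative entries, and $\eta=f\,y^b\,w$. Since $y_i\in H^0(H)$, $\sum b_i\le nq$ and $H\ge0$,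
$$\eta\in\Omega\Big(qB+\big(\textstyle\sum b_i\big)H+qH\Big)\subset\Omega\big(q(B+(n+1)H)\big).$$
By Step 1, $T(\eta)\in\Omega(\lceil B\rceil+(n+1)H)$. At $x$ we have $\eta=(f\,y^b\,u)\,dy$ with $\nu(fy^bu)=a+b+0=qc+(q-1)\mathbf 1$. So by (3), $T(\eta)=f'dy$ with $\nu(f')=c$, the coordinatewise floor of $a/q$.

All elements of $\Omega(\lceil B\rceil+(n+1)H)$ are regular at $x$, since $x$ lies in neither $\operatorname{Supp}B$ nor $H$. Thus this space is $V'dy$ with $V'\subset\mathcal O_x$ finite-dimensional. We have shown that every $c=\lfloor a/q\rfloor$ with $a\in\nu(V\setminus0)$ lies in $\nu(V'\setminus0)$. Each $c$ arises from at most $q^n$ vectors $a$. By (4), used twice,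
$$h^0(K_X+\lceil B\rceil+(n+1)H)=\#\nu(V'\setminus0)\ge q^{-n}\,\#\nu(V\setminus0)=q^{-n}h^0(qB).\qquad\square$$

The map $f\mapsto T(\eta)$ is not linear, since $b$ depends on $f$. Only the values of $\nu$ were used, so this does no harm. On $X=\mathbb P^1$ with $\deg B=d\ge0$ integral and $\deg H=1$, the lemma reads $d+1\ge(qd+1)/q=d+\frac1q$.

## From a limsup over $j/m$ to a liminf over integers

*Purpose: Lemma 4 speaks only about $q=p^e$. The volume is a limsup over all $j$, and the relevant multiples $\frac jm$ need not be integers. We bridge the two, at the price of $2H$ and a factor $n!$.*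

The limsup is witnessed by some $j$, perhaps along a sparse sequence. But by Lemma 3, one good $j$ forces many sections on **all** large multiples.

**Lemma 5.** Let $N$ be an $\mathbb R$-divisor and $H$ an effective very ample Cartier divisor on $X$, and let $m\ge1$ be an integer. Then
$$\liminf_{q\to\infty}\frac{h^0(q(N+2H))}{q^n}\ \ge\ \frac{m^n}{(n!)^2}\ \limsup_{j\to\infty}\frac{n!\,h^0(\frac jmN)}{j^n},$$
where $q$ and $j$ run over the positive integers.

*Proof.* If the limsup is $0$, there is nothing to prove. Let $\theta>0$ be smaller than the limsup. Choose $j\ge m$ with $n!\,h_j\ge\theta j^n$, where $h_j=h^0(\frac jmN)$. Fix this $j$. For an integer $q$ put $i=\lfloor qm/j\rfloor\le q$. Then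
$$q(N+2H)=i\left(\tfrac jmN+H\right)+\big(cN+(2q-i)H\big),\qquad c=q-\tfrac{ij}m\in[0,\tfrac jm),$$
the bounds on $c$ being $i\le qm/j<i+1$ multiplied by $j/m$. There is an effective Weil divisor $N'$, independent of $q$, with $cN\ge-N'$ for all $c\in[0,\frac jm)$. Since $2q-i\ge q$ and $H\ge0$,
$$cN+(2q-i)H\ge qH-N',$$
and the right side has a nonzero section for $q\gg0$ by Serre. Multiplying by such a section, $h^0(q(N+2H))\ge h^0(i(\frac jmN+H))$ for $q\gg0$. As $q\to\infty$ we have $i\to\infty$ and $i/q\to m/j$. Lemma 3 with $B=\frac jmN$ gives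
$$\liminf_{q\to\infty}\frac{h^0(q(N+2H))}{q^n}\ge\left(\frac mj\right)^n\frac{h_j}{n!}\ge\left(\frac mj\right)^n\frac{\theta j^n}{(n!)^2}=\frac{m^n\theta}{(n!)^2}.$$
Let $\theta$ tend to the limsup. $\square$

## Characteristic zero by reduction modulo $p$

*Purpose: to obtain a substitute for Lemma 4 over a field of characteristic $0$.*

Sections in characteristic $p$ need not lift, so the direction of each inequality matters. We need that $h^0$ of $q\mathcal M$ does not *drop* under specialization, which is semicontinuity and holds for all $q$ at once. We need that $h^0$ of a *single* further bundle does not jump, and this is achieved by shrinking the base.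

**Lemma 6.** Suppose $\operatorname{char}k=0$. Let $Y$ be a smooth projective variety of dimension $n$ over $k$, $M$ an integral divisor and $H$ a very ample divisor on $Y$. Then
$$h^0(K_Y+M+(n+1)H)\ \ge\ \liminf_{q\to\infty}q^{-n}\,h^0(qM).$$

*Proof.* By standard spreading-out (EGA IV, §§8, 9) there are a finitely generated $\mathbb Z$-subalgebra $R\subset k$, a smooth projective morphism $\mathcal Y\to\operatorname{Spec}R$ with geometrically integral $n$-dimensional fibres, and line bundles $\mathcal M,\mathcal H$ on $\mathcal Y$ such that $(\mathcal Y,\mathcal M,\mathcal H)\otimes_Rk=(Y,M,H)$ and $\mathcal H$ is the pullback of $\mathcal O(1)$ under a closed immersion $\mathcal Y\hookrightarrow\mathbb P^N_R$. By flat base change, cohomology on $Y$ and on the generic fibre has the same dimension.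

Let $\mathcal N=\omega_{\mathcal Y/R}\otimes\mathcal M\otimes\mathcal H^{n+1}$. By semicontinuity, the set of $s$ where $h^0(\mathcal Y_s,\mathcal N_s)$ is at most its generic value is open and contains the generic point, and everywhere it is at least the generic value. So, after localizing $R$ at one element, $h^0(\mathcal Y_s,\mathcal N_s)=h^0(K_Y+M+(n+1)H)$ for all $s\in\operatorname{Spec}R$.

Let $s$ be a closed point. Its residue field is finite, of characteristic $p$ say. Let $Y_{\bar s}$ be the geometric fibre, a smooth projective variety over $\overline{\mathbb F}_p$, on which $\mathcal H_{\bar s}$ is very ample. By semicontinuity $h^0(Y_{\bar s},q\mathcal M_{\bar s})\ge h^0(Y,qM)$ for all $q$. Lemma 4 on $Y_{\bar s}$, with $q=p^e$ and $e\gg0$, gives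
$$h^0(K_Y+M+(n+1)H)=h^0(Y_{\bar s},\mathcal N_{\bar s})\ge q^{-n}h^0(Y_{\bar s},q\mathcal M_{\bar s})\ge q^{-n}h^0(Y,qM).$$
Let $e\to\infty$ with $s$ and $p$ fixed. The limit inferior along $q=p^e$ is at least the one over all $q$. $\square$

The prime $p$ depends on $M$, and in the application $M$ will depend on $m$. But the inequality does not contain $p$, so uniformity in $m$ is not lost.

We also need pullbacks of $\mathbb R$-Cartier divisors.

**Lemma 7.** Let $\mu:Y\to X$ be a birational morphism of normal projective varieties, and let $E$ be an effective $\mathbb R$-Cartier $\mathbb R$-divisor on $X$. Then $\mu^*E$ is well defined and effective.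

*Proof.* Write $E=\sum r_iE_i$ with $E_i$ Cartier and finitely many terms. The set of real vectors $(s_i)$ with $\sum s_iE_i\ge0$ is cut out by finitely many linear inequalities with integer coefficients, one for each prime divisor occurring in some $E_i$. So it is a rational polyhedral cone and is generated by integral vectors. Hence $\sum r_iE_i=\sum\lambda_jF_j$ with $\lambda_j\ge0$, where each $F_j$ is an effective integral combination of the $E_i$, and the same identity holds among the coefficient vectors. Thus $\sum r_i\mu^*E_i=\sum\lambda_j\mu^*F_j$. Each $F_j$ has regular local equations, since $X$ is normal, and these pull back to regular functions, so $\mu^*F_j\ge0$. For well-definedness: if $\sum r_iE_i=0$, apply this to $(r_i)$ and to $(-r_i)$ to get $\sum r_i\mu^*E_i=0$. $\square$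

## Proof of inequality (ii)

*Purpose: to combine Lemma 5 (limsup to liminf) with Lemma 4 or Lemma 6 (from $q$ times a divisor down to the divisor), keeping all corrections independent of $m$ and $t$.*

Let $A$ be ample Cartier and fix, as before, an effective very ample Cartier $P\ge A$.

**Step 1: remove $t$.** Let $t\le\frac1m$ and $B=mD+P$. Since $A\le P$ and $P\ge0$, we have $j(D+tA)\le jD+jtP\le jD+\frac jmP=\frac jmB$. Hence
$$\operatorname{vol}(D+tA)\ \le\ v:=\limsup_{j\to\infty}\frac{n!\,h^0(X,\frac jmB)}{j^n}. \tag{5}$$
Let $S$ be the reduced support of $D$. Then $\lceil mD\rceil\le\lfloor mD\rfloor+S$ for all $m$, and $\lceil B\rceil=\lceil mD\rceil+P$.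

**Step 2: characteristic $p>0$.** Fix an effective very ample Cartier divisor $H$ on $X$. Lemma 5 with $N=B$ gives $\liminf_qq^{-n}h^0(q(B+2H))\ge m^nv/(n!)^2$. Lemma 4 applied to $B+2H$ gives, for $q=p^e$ and $e\gg0$,
$$h^0\big(K_X+\lceil mD\rceil+P+(n+3)H\big)\ge q^{-n}h^0(q(B+2H)).$$
Letting $e\to\infty$, the left side is at least $m^nv/(n!)^2$. By Lemma 1 choose an ample Cartier $A'\ge K_X+S+P+(n+3)H$. It is independent of $m$ and $t$. Then $K_X+\lceil mD\rceil+P+(n+3)H\le\lfloor mD\rfloor+A'$, so by (5)
$$h^0(\lfloor mD\rfloor+A')\ge\frac{m^nv}{(n!)^2}\ge\frac{m^n\operatorname{vol}(D+tA)}{(n!)^2}.$$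

**Step 3: characteristic $0$.** Let $\mu:Y\to X$ be a resolution with $Y$ smooth projective (Hironaka), and fix an effective very ample divisor $H$ on $Y$. Since $D$ is $\mathbb R$-Cartier, so is $B$. Put $L=\lceil\mu^*B\rceil$, an integral divisor on $Y$.

*Up to $Y$.* If $0\neq f\in H^0(X,\frac jmB)$, then $\operatorname{div}_Xf+\frac jmB$ is effective and $\mathbb R$-Cartier. By Lemma 7 its pullback $\operatorname{div}_Yf+\frac jm\mu^*B$ is effective. So
$$h^0(X,\tfrac jmB)\le h^0(Y,\tfrac jm\mu^*B)\le h^0(Y,\tfrac jmL).$$
Lemma 5 on $Y$ with $N=L$ gives $\liminf_qq^{-n}h^0(Y,q(L+2H))\ge m^nv/(n!)^2$. Lemma 6 with $M=L+2H$ gives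
$$h^0(Y,K_Y+L+(n+3)H)\ge m^nv/(n!)^2.$$

*Back down to $X$.* Set $K_X=\mu_*K_Y$. The coefficient of $\mu^*B$ along the strict transform of a prime divisor $\Gamma\subset X$ is that of $B$ along $\Gamma$, so $\mu_*L=\lceil B\rceil=\lceil mD\rceil+P$. Applying $\mu_*$ to $\operatorname{div}_Yf+K_Y+L+(n+3)H\ge0$ and using $\mu_*\operatorname{div}_Yf=\operatorname{div}_Xf$,
$$h^0(Y,K_Y+L+(n+3)H)\le h^0(X,K_X+\lceil mD\rceil+P+(n+3)\mu_*H).$$
By Lemma 1 choose an ample Cartier $A'\ge K_X+S+P+(n+3)\mu_*H$. It is independent of $m$ and $t$. As in Step 2, $h^0(\lfloor mD\rfloor+A')\ge m^nv/(n!)^2\ge m^n\operatorname{vol}(D+tA)/(n!)^2$.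

**Step 4: one $A'$ for both inequalities.** We have found one divisor for (i) and another for (ii). By Lemma 1 some ample Cartier divisor is $\ge$ both. The right-hand sides of (i) and (ii) are monotone in $A'$, so it works for both. This proves Theorem A, and with it Theorem B. $\square$

## Other growth functions, non-pseudo-effective divisors, and two sharp inequalities

**All growth rates.** Theorem A is uniform in $m$ and $t$, so powers of $m$ play no special role. Let $\varphi:[1,\infty)\to(0,\infty)$ satisfy $c^{-1}\varphi(\lfloor s\rfloor)\le\varphi(s)\le c\,\varphi(\lfloor s\rfloor)$ for some $c>0$. Then $\limsup_mh^0(\lfloor mD\rfloor+A)/\varphi(m)>0$ for some ample $A$ if and only if $\limsup_{t\to0^+}\operatorname{vol}(D+tA)/(t^n\varphi(1/t))>0$ for some ample $A$. The same holds for $\liminf$, and with "$>0$" replaced by "$=\infty$". Indeed, for $m=\lfloor1/t\rfloor$ we have $m^n\le t^{-n}\le2^nm^n$ and $c^{-1}\varphi(m)\le\varphi(1/t)\le c\,\varphi(m)$, so (i) and (ii) give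
$$\frac{\operatorname{vol}(D+tA')}{t^n\varphi(1/t)}\ge\frac1c\,\frac{h^0(\lfloor mD\rfloor+A)}{\varphi(m)},\qquad\frac{\operatorname{vol}(D+tA)}{t^n\varphi(1/t)}\le2^nc\,(n!)^2\,\frac{h^0(\lfloor mD\rfloor+A')}{\varphi(m)},$$
and one argues as after (1). Theorem B is the case $\varphi(s)=s^\ell$.

**Divisors that are not pseudo-effective.** If $D$ is not pseudo-effective, all four invariants are $-\infty$. If $h^0(\lfloor mD\rfloor+A)\ne0$ for infinitely many $m$, then for these $m$ the divisor $D+\frac1mA$ has the class of an effective divisor, and $D$ is a limit of such classes. If $\operatorname{vol}(D+tA)>0$ for a sequence $t\to0^+$, then for each such $t$ some $h^0(j(D+tA))$ is nonzero, so $D+tA$ has the class of an effective divisor, and again $D$ is a limit. Hence for non-pseudo-effective $D$ both quantities vanish for large $m$ and for small $t$.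

**Two inequalities for a single divisor.** Let $H$ be very ample and $L$ a Cartier divisor.

1. On any normal projective $X$: $\ h^0(X,L)\le\operatorname{vol}(L+H)$.
2. On a smooth projective $X$ in characteristic $0$: $\ \operatorname{vol}(L)\le n!\,h^0(X,K_X+L+(n+1)H)$.

The first is Lemma 3, since the volume, a limsup, is at least the liminf. The second is Lemma 6, because $\lim_qn!\,h^0(qL)/q^n=\operatorname{vol}(L)$ exists as a limit (Lazarsfeld, *Positivity II*, Ex. 11.4.7; Lazarsfeld–Mustaţă, *Convex bodies associated to linear series*, Ann. Sci. ÉNS 2009). This existence theorem was not needed for Theorems A and B, where Lemma 5 took its place.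

Both constants are optimal. In (1), equality holds for $X=\mathbb P^n$, $L=0$, $H=\mathcal O(1)$, where both sides are $1$. It also holds on $\mathbb P^1$ for $H=\mathcal O(1)$ and all $L=\mathcal O(d)$ with $d\ge0$, where both sides are $d+1$. In (2), take $X=\mathbb P^n$, $H=\mathcal O(1)$ and $L=\mathcal O(d)$ with $d\ge0$. Then $K_X+(n+1)H\sim0$ and the inequality reads
$$d^n\le n!\binom{n+d}n=(d+1)(d+2)\cdots(d+n).$$
The ratio of the two sides tends to $1$ as $d\to\infty$, so $n!$ cannot be replaced by a smaller constant.
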